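# Homomorphism codes with unbounded lists at a fixed radius

## 1. The AND function and its four affine neighbors

Take $G=\mathbb F_2^2$ and $H=\mathbb F_2$, and let $f(x,y)=xy$. There are eight affine functions $a_1x+a_2y+b$ on $G$. On the points $(0,0),(0,1),(1,0),(1,1)$ the values are

$$
\begin{array}{c|cccc}
xy & 0&0&0&1\\ \hline
0 & 0&0&0&0\\
x & 0&0&1&1\\
y & 0&1&0&1\\
x+y+1 & 1&0&0&1
\end{array}
$$

Each of the four affine functions $0,\ x,\ y,\ x+y+1$ differs from $f$ at exactly one point, so its normalized Hamming distance from $f$ is $1/4$. The other four are their complements and lie at distance $3/4$. Two distinct affine functions differ on half of $G$ or on all of it, so the minimum distance of the code of affine functions is $1/2$. Hence at distance $\frac12-\varepsilon$ from $f$, with $\varepsilon=\frac14$, there are exactly $4$ codewords.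

Now let $G=\mathbb F_2^k$ with $k\ge 1$, and let $f:G\to\mathbb F_2$ be arbitrary. The minimum distance is still $\frac12$. Put $F=(-1)^f$ and $\hat F(a)=|G|^{-1}\sum_x F(x)(-1)^{a\cdot x}$. For the codeword $\psi(x)=a\cdot x+b$, the fraction of agreement with $f$ minus the fraction of disagreement equals $(-1)^b\hat F(a)$. If $\psi$ is within $\frac12-\varepsilon$ of $f$, this difference is at least $2\varepsilon$. So $\hat F(a)^2\ge4\varepsilon^2$, and $b$ is determined by the sign of $\hat F(a)$. Parseval's identity $\sum_a\hat F(a)^2=1$ then shows that at most $1/(4\varepsilon^2)$ codewords are within $\frac12-\varepsilon$ of $f$. For $\varepsilon=\frac14$ the bound is $4$, and AND attains it.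

The dimension $k$ has disappeared from the bound: only the gap $\varepsilon$ between the radius and the minimum distance matters. Can $\mathbb F_2^k$ be replaced by an arbitrary finite group, and $\mathbb F_2$ by an arbitrary group, with the number of near codewords still controlled by $\varepsilon$ alone?

## 2. Affine homomorphisms as a code

Throughout, $G$ is a finite group and $H$ is an arbitrary group, finite or infinite.

**Definition.** A map $\psi:G\to H$ is an *affine homomorphism* if there are a homomorphism $\varphi:G\to H$ and an element $h\in H$ with $\psi(g)=\varphi(g)h$ for all $g\in G$. The set of these maps is $\mathrm{aHom}(G,H)$.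

Constant maps are affine (take $\varphi$ trivial). Left translates of homomorphisms are affine too, because $h\varphi(g)=\big(h\varphi(g)h^{-1}\big)h$. For $G=\mathbb F_2^k$ and $H=\mathbb F_2$ we recover the functions of Section 1.

The set $H^G$ of all functions $G\to H$ carries the distance $\mathrm{dist}(f_1,f_2)=|\{g:f_1(g)\ne f_2(g)\}|/|G|$, and we write $\mathrm{agr}=1-\mathrm{dist}$. We regard $\mathrm{aHom}(G,H)$ as a code in $H^G$; its elements are the codewords, and $\mathrm{mindist}$ is the minimum of $\mathrm{dist}(\psi_1,\psi_2)$ over distinct codewords. Put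
$$\Lambda=1-\mathrm{mindist},$$
the largest agreement of two distinct codewords. A codeword within $\mathrm{mindist}-\varepsilon$ of $f$ is one whose agreement with $f$ is at least $\Lambda+\varepsilon$.

**Definition.** The code $\mathrm{aHom}(G,H)$ is *combinatorially economically list-decodable* (CombEcon) if for every $\varepsilon>0$ and every $f\in H^G$ the number of codewords within distance $\mathrm{mindist}-\varepsilon$ of $f$ is at most $\mathrm{poly}(1/\varepsilon)$. A class $\mathfrak G$ of finite groups is *universally CombEcon* if there are constants $C,c>0$ such that for every $G\in\mathfrak G$, every group $H$, every $f\in H^G$ and every $\varepsilon>0$, at most $C(1/\varepsilon)^c$ codewords of $\mathrm{aHom}(G,H)$ are within distance $\mathrm{mindist}-\varepsilon$ of $f$.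

When $H$ is trivial there is one codeword and the condition holds vacuously. The class of finite abelian groups and the class of finite alternating groups are each known to be universally CombEcon. The problem comes from László Babai, Timothy J. F. Black, and Angela Wuu, "List-decoding homomorphism codes with arbitrary codomains", arXiv:1806.02969 (2018): is the class of all finite groups universally CombEcon? The answer is no, and the failure occurs at one fixed $\varepsilon$, so no bound depending only on $\varepsilon$, polynomial or not, can hold.

**Theorem A.** For every $n\ge6$ there are a finite perfect group $G_n$ with $|G_n|=336\cdot2^{32n}$, a group $H_n$ and $f_n\in H_n^{G_n}$ such that $\mathrm{aHom}(G_n,H_n)$ has $\mathrm{mindist}=41/42$ and at least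
$$N_n=\frac{2^{8n}-1}{3}=\frac13\Big(\big(|G_n|/336\big)^{1/4}-1\Big)$$
codewords lie within distance $31/32=\mathrm{mindist}-\frac5{672}$ of $f_n$. Since $\frac1{200}<\frac5{672}$, for $\varepsilon=\frac1{200}$ the list sizes are unbounded. Hence the class of finite groups (even of finite perfect groups whose only nonabelian composition factor is $PSL_2(7)$, occurring once) is not universally CombEcon.

**Theorem B.** For every finite $G$, every $H$, $f\in H^G$ and $0<\varepsilon\le1$, at most $\varepsilon^{-1}|G|^{\log_2(1/\varepsilon)}$ codewords are within $\mathrm{mindist}-\varepsilon$ of $f$.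

**Theorem C.** For every finite $G$, every $H$, $f$ and $\varepsilon>0$, at most $1/\varepsilon$ codewords are within distance $1-\sqrt{1-\mathrm{mindist}}-\varepsilon$ of $f$.

Theorem B shows that the order $|G|^{\Theta(1)}$ in Theorem A is best possible at fixed $\varepsilon$: at $\varepsilon=\frac1{200}$ the list size over groups of order at most $N$ is at most $200\,N^{\log_2200}=N^{O(1)}$, while along the orders $|G_n|$ it is at least a positive power of $N$.

## 3. Two codewords agree on a coset of an equalizer

For $X\subseteq G$ put $\mu(X)=|X|/|G|$. Write $c_x(g)=xgx^{-1}$, and for homomorphisms $\varphi_1,\varphi_2$ let $\mathrm{Eq}(\varphi_1,\varphi_2)=\{g:\varphi_1(g)=\varphi_2(g)\}$, which is a subgroup.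

**Lemma 1.** If two distinct codewords agree at $g_0$, their agreement set is $g_0E$, where $E$ is the equalizer of two distinct homomorphisms $G\to H$. If $|\mathrm{Hom}(G,H)|\ge2$, then
$$\Lambda=\max\{\mu(\mathrm{Eq}(\varphi_1,\varphi_2)):\varphi_1\ne\varphi_2\in\mathrm{Hom}(G,H)\}.$$

*Proof.* Let $\psi_i(g)=\varphi_i(g)h_i$ and $w=\psi_1(g_0)=\psi_2(g_0)$. Then
$$\psi_i(g_0k)=\varphi_i(g_0)\varphi_i(k)h_i=\varphi_i(g_0)\varphi_i(k)\varphi_i(g_0)^{-1}\cdot\varphi_i(g_0)h_i=\big(c_{\varphi_i(g_0)}\varphi_i\big)(k)\,w .$$
So $\psi_1,\psi_2$ agree at $g_0k$ exactly when $k\in E=\mathrm{Eq}(c_{\varphi_1(g_0)}\varphi_1,c_{\varphi_2(g_0)}\varphi_2)$. If these two homomorphisms coincided, we would have $\psi_1=\psi_2$. This gives "$\le$" in the formula, and "$\ge$" holds because homomorphisms are codewords. $\square$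

If $\mathrm{Hom}(G,H)$ contains only the trivial map and $H\ne1$, the codewords are the constants and $\Lambda=0$.

As an example of an equalizer, conjugation by $(12)$ on $\mathrm{Sym}(3)$ and the identity agree on the centralizer of $(12)$, of density $1/3$; conjugation by a $3$-cycle and the identity agree on $\mathrm{Alt}(3)$, of density $1/2$.

## 4. Two counting arguments and the interval between $\Lambda$ and $\sqrt\Lambda$

Parseval is not available for general $G$ and $H$, but two counting arguments are. The first uses only that the agreement sets of $f$ with distinct codewords have pairwise intersections of density at most $\Lambda$.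

**Proof of Theorem C.** If there is only one codeword, $\mathrm{mindist}$ is vacuous and there is nothing to prove; assume there are at least two. Let $A_1,\dots,A_L$ be the agreement sets of $f$ with $L$ distinct codewords $\psi_1,\dots,\psi_L$ in the stated ball, so that $\mu(A_i)\ge\alpha:=\sqrt\Lambda+\varepsilon$. For $i\neq j$ the codewords $\psi_i,\psi_j$ agree on $A_i\cap A_j$, so $\mu(A_i\cap A_j)\le\Lambda$. Put $T=\sum_i\mu(A_i)\ge L\alpha$, the average over $G$ of $\sum_i1_{A_i}$. By Cauchy–Schwarz,
$$T^2\le\frac1{|G|}\sum_{g\in G}\Big(\sum_i1_{A_i}(g)\Big)^2=\sum_{i,j}\mu(A_i\cap A_j)\le T+L^2\Lambda .$$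
If $L\alpha\le1$, then $L\le1/\alpha\le1/\varepsilon$. Otherwise $T\ge L\alpha>1$, and since $t(t-1)$ increases for $t\ge1$, we get $L\alpha(L\alpha-1)\le T(T-1)\le L^2\Lambda$. Dividing by $L$ gives $L(\alpha^2-\Lambda)\le\alpha$. Since $\alpha^2-\Lambda=(\alpha-\sqrt\Lambda)(\alpha+\sqrt\Lambda)=\varepsilon(\alpha+\sqrt\Lambda)\ge\varepsilon\alpha$, we obtain $L\le1/\varepsilon$. As $L$ was the size of an arbitrary finite part of the list, the whole list has at most $1/\varepsilon$ members. $\blacksquare$

This argument stops at agreement $\sqrt\Lambda$, and for a reason: it sees only the sizes of pairwise intersections. In $\mathbb F_2^k$ the $2^k-1$ hyperplanes through $0$ have density $\frac12$ and pairwise intersections of density $\frac14=(\frac12)^2$. So when sets have density equal to the square root of their pairwise intersections, there can be arbitrarily many of them, even if they are subgroups. To get down from $\sqrt\Lambda$ to $\Lambda$ one must use more about cosets, and the natural way is to pin a codeword down by its values at random points.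

**Proof of Theorem B.** We may assume that there are at least two codewords. Let $\psi$ be a codeword on the list, with agreement set $A_\psi=\{g:f(g)=\psi(g)\}$, so that $\mu(A_\psi)\ge\Lambda+\varepsilon$.

**Step 1. Closures.** This step measures how much of $\psi$ is determined by its values at a few points. For $g_0,\dots,g_i\in A_\psi$ let $C_i$ be the set of $g\in G$ at which *every* codeword agreeing with $\psi$ at $g_0,\dots,g_i$ agrees with $\psi$. It contains $g_0,\dots,g_i$. It is the intersection of the agreement sets of $\psi$ with these codewords ($\psi$ itself contributes $G$), and by Lemma 1 each of these is $g_0$ times a subgroup; so $C_i=g_0\cdot(\text{subgroup})$. If $C_i\ne G$, some codeword $\psi'\ne\psi$ agrees with $\psi$ at $g_0,\dots,g_i$, and $C_i$ lies in the agreement set of $\psi$ and $\psi'$; hence $\mu(C_i)\le\Lambda$. Adding a point leaves fewer competing codewords, so $C_i\subseteq C_{i+1}$. (For $G=\mathbb F_2^k$, $H=\mathbb F_2$, the set $C_i$ is the affine span of $g_0,\dots,g_i$, because that span is the common zero set of the affine functions vanishing at these points.)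

**Step 2. Good tuples are frequent.** Here we show that random points pin $\psi$ down with a probability that we can bound below. Let $m=\lfloor\log_2|G|\rfloor$. Call $(g_0,\dots,g_m)\in G^{m+1}$ *good for* $\psi$ if all $g_i\in A_\psi$, and $g_{i+1}\notin C_i$ whenever $i<m$ and $C_i\ne G$. Choose the tuple uniformly at random. The first entry is acceptable with probability at least $\Lambda+\varepsilon$. Given acceptable $g_0,\dots,g_i$, the entry $g_{i+1}$ is acceptable with probability at least $(\Lambda+\varepsilon)-\Lambda=\varepsilon$ if $C_i\ne G$, and at least $\Lambda+\varepsilon\ge\varepsilon$ if $C_i=G$. So the tuple is good with probability at least $(\Lambda+\varepsilon)\varepsilon^m\ge\varepsilon^{m+1}$.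

**Step 3. A good tuple determines its codeword.** This makes the events of Step 2 disjoint for different codewords. In a good tuple, $C_i\ne G$ with $i<m$ implies $C_i\subsetneq C_{i+1}$, because $g_{i+1}$ is in $C_{i+1}$ and not in $C_i$; both are $g_0$ times subgroups, so $|C_{i+1}|\ge2|C_i|$. If $C_m\ne G$, then $C_i\neq G$ for all $i\le m$, so $2^m\le|C_m|$; but $C_m$ is a coset of a proper subgroup, so $|C_m|\le|G|/2<2^m$, a contradiction. Thus $C_m=G$, which says that $\psi$ is the only codeword with the values $f(g_0),\dots,f(g_m)$ at $g_0,\dots,g_m$. A tuple good for $\psi'$ as well would give $\psi'$ these same values, so $\psi'=\psi$. Hence each tuple is good for at most one codeword, and the list has at most $\varepsilon^{-(m+1)}\le\varepsilon^{-1}|G|^{\log_2(1/\varepsilon)}$ members. $\blacksquare$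

The loss is visible in Step 2: each point costs a factor $\varepsilon$, and about $\log_2|G|$ points may be needed, because subgroup chains can be that long. For abelian and alternating groups one can do better; the rest of these notes show that in general one cannot avoid a power of $|G|$.

## 5. Amalgams around a common subgroup, and their trees

The hyperplane example suggests what to look for: a subgroup $D<G$ containing very many subgroups $E_K$ that behave like pairwise independent events in $D$, and for each $K$ a homomorphism on $G$ that agrees with one fixed map $j$ of $D$ on $E_K$. Then the received word $f=j$ on $D$ is close to all of them. The codomain is ours to choose, so we choose the freest possible one. Let $G_K$, for $K$ in a finite index set $\mathcal K$, be copies of $G$, and let $H$ be the free product of $D$ and all the $G_K$, amalgamated along the $E_K$: for each $K$ and each $e\in E_K$, the element $e$ of $D$ is identified with the element $e$ of $G_K$. Let $j:D\to H$ and $\iota_K:G\to G_K\to H$ be the natural maps; then $\iota_K|_{E_K}=j|_{E_K}$.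

We use the following facts of Bass–Serre theory (Serre, *Trees*, Ch. I, §5 and §6.3).

1. The maps $j$ and $\iota_K$ are injective; we write $D$, $G_K$, $E_K$ also for their images in $H$.
2. Let $\mathcal T$ be the graph whose vertices are the cosets $hD$ ("type $D$") and $hG_K$ ("type $K$"), and whose edges are the cosets $hE_K$, the edge $hE_K$ joining $hD$ to $hG_K$. Then $\mathcal T$ is a tree. $H$ acts on it by left multiplication, preserving types and hence without inversions. The stabilizers of $hD$, $hG_K$, $hE_K$ are $hDh^{-1}$, $hG_Kh^{-1}$, $hE_Kh^{-1}$.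
3. A finite group acting on a tree without inversions fixes a vertex. (The finite orbit of a vertex spans a finite invariant subtree. Delete all leaves repeatedly until one vertex or one edge remains.)

Two consequences are used constantly. The edges at the vertex $D$ are the cosets $dE_K$ with $d\in D$, $K\in\mathcal K$, and $dE_K=d'E_{K'}$ only if $K=K'$ and $d^{-1}d'\in E_K$. An element of $H$ that fixes two vertices fixes the unique path between them, edge by edge; in particular $D\cap G_K=E_K$ in $H$.

*Example.* Let $G=\mathbb Z/4$, let $D=E_1=E_2$ be its subgroup of order $2$, with index set $\{1,2\}$. Then $H=\langle a,b\mid a^4=b^4=1,\ a^2=b^2\rangle$. Each vertex $hD$ has two edges (one for each index) and each vertex $hG_i$ has $[G:E_i]=2$ edges, so $\mathcal T$ is a line. The embeddings $\iota_1:1\mapsto a$ and $\iota_2:1\mapsto b$ agree exactly on $G_1\cap G_2=\langle a^2\rangle$, of density $\frac12$. But $\iota_1$ and $g\mapsto\iota_1(g)^{-1}$ also agree on a subgroup of density $\frac12$, because inversion on $\mathbb Z/4$ fixes $\{0,2\}$. So $\Lambda$ is fed from two sources: the tree, and the automorphisms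 of $G$.

For general data, put $f=j$ on $D$ and $f=1$ off $D$. Then $\mathrm{agr}(f,\iota_K)\ge\mu(E_K)$ for every $K$, and a list of size $|\mathcal K|$ results as soon as $\Lambda$ is smaller than $\mu(E_K)$ by a fixed amount. Lower bounds for $\Lambda$ show what must be avoided. Assume all $E_K\ne G$.

* If $d\in D\setminus E_K$, then $\Lambda\ge\mu(E_K\cap dE_Kd^{-1})$. Compare $\iota_K$ with $\varphi=c_{j(d)}\circ\iota_K\circ c_{d^{-1}}$. If $g\in E_K\cap dE_Kd^{-1}$, then $\varphi(g)=j(d)\,j(d^{-1}gd)\,j(d)^{-1}=j(g)=\iota_K(g)$. The two maps are distinct: otherwise $G_K$ would fix the vertices $G_K$ and $dG_K$, which are distinct since $D\cap G_K=E_K$, hence the edge between $G_K$ and $D$, and so $G_K\le E_K$. In particular $E_K$ must not be normal in $D$.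
* If $1\ne e\in\mathrm{Aut}(G)$, then $\Lambda\ge\mu(\mathrm{Fix}(e))$: compare $\iota_K$ and $\iota_K\circ e$.
* Homomorphisms $G\to H$ that are not injective may agree with each other on large sets. Section 7 shows how this happens.

## 6. An $\mathbb F_2$-module for $PSL_2(7)$ with large orbits

Let $S=PSL_2(7)$, simple of order $168$, and $\hat S=SL_2(7)$, perfect of order $336$ with center $\{\pm1\}$. $S$ acts transitively on $\Omega=\mathbb P^1(\mathbb F_7)$, $|\Omega|=8$. The stabilizer $B=S_\infty$ consists of the maps $x\mapsto ax+b$ with $a\in\{1,2,4\}$, $b\in\mathbb F_7$. So $B=U\rtimes C$, where $U$ (the translations) has order $7$ and $C=S_0\cap S_\infty$ (the maps $x\mapsto ax$) has order $3$. $U$ is transitive on $\Omega\setminus\{\infty\}$, and every element of $B\setminus U$ has order $3$. By conjugation, each $S_\omega$ has order $21$, and its unique subgroup of order $7$ is transitive on $\Omega\setminus\{\omega\}$.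

Let $\chi:B\to\mathbb F_4^*$ be onto with kernel $U$, and let $Y=\mathbb F_4$, an $\mathbb F_2B$-module on which $b$ acts as multiplication by $\chi(b)$. Elements of order $3$ of $B$ fix no nonzero vector of $Y$. The three nonzero vectors form one $B$-orbit, so $Y$ is irreducible. An endomorphism commuting with $\chi(B)=\mathbb F_4^*$ is $\mathbb F_4$-linear, so $\mathrm{End}_B(Y)=\mathbb F_4$.

Recall that if a group permutes the summands of a module $\bigoplus_\omega W_\omega$ transitively, the module is induced from the stabilizer of one summand, acting on that summand. Let $V=\mathrm{Ind}_B^SY=\bigoplus_{\omega\in\Omega}V_\omega$ with $V_\infty=Y$, so $|V|=2^{16}$. Let $V^*=\bigoplus_\omega V_\omega^*$ be the dual, where $V_\omega^*$ consists of the functionals vanishing on the other summands. In both modules the summands have order $4$ and are permuted by $S$ as $\Omega$. An element $c$ of order $3$ in $S_\omega$ acts on $V_\omega$ with $c-1$ invertible, hence the same holds on $V_\omega^*$. Thus elements of order $3$ in $S_\omega$ fix no nonzero vector of the $\omega$-summand, in $V$ and in $V^*$. Over $\mathbb F_2$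 the group $C_3$ has a unique nontrivial irreducible module, of dimension $2$, since $x^3-1=(x-1)(x^2+x+1)$. A two-dimensional module on which a generator fixes no nonzero vector is therefore this one. $U$ acts trivially on $V_\infty^*$, so $V_\infty^*\cong Y$ as a $B$-module, and $V^*\cong\mathrm{Ind}_B^SY\cong V$. Put
$$M=V^n\oplus(V^*)^n,\qquad |M|=2^{32n}.$$

Recall also the first cohomology. A *1-cocycle* is a map $\delta:S\to M$ with $\delta(gh)=\delta(g)+g\,\delta(h)$, and $H^1(S,M)=0$ means that every 1-cocycle has the form $\delta(g)=m-gm$. Shapiro's lemma says $H^1(S,\mathrm{Ind}_B^SY)\cong H^1(B,Y)$.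

**Lemma 2.**
(a) Every $S$-orbit on $M\setminus\{0\}$ has size at least $21$, and size $21$ occurs.
(b) Every nonzero $\mathbb F_2S$-submodule of $M$ has order at least $64$.
(c) $[M,S]=M$, $H^1(S,M)=0$, and $S$ acts faithfully on $V$ and on $V^*$.
(d) $|\mathrm{Hom}_B(M,Y)|=2^{8n}$, and the nonzero elements of $\mathrm{Hom}_B(M,Y)$ are onto and have exactly $(2^{8n}-1)/3=N_n$ different kernels.

*Proof.* (a) The stabilizer of $m\ne0$ is contained in the stabilizer of any nonzero component of $m$, so it suffices to bound $X=\mathrm{Stab}_S(v)$ for $0\ne v\in W$, where $W=V$ or $V^*$. Let $v_\omega\ne0$ be a nonzero component in the $\omega$-summand. An element of $X_\omega=X\cap S_\omega$ maps the $\omega$-summand to itself and permutes the others, so it fixes $v_\omega$; hence it does not have order $3$. Since $|S_\omega|=21$, we get $|X_\omega|\in\{1,7\}$.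

Suppose $|X|>8$. The $X$-orbit of $\omega$ has at most $8$ points, so $|X_\omega|>1$, that is, $|X_\omega|=7$. Then $X_\omega$ is transitive on $\Omega\setminus\{\omega\}$, so the $X$-orbit of $\omega$ has size $1$ or $8$. Size $1$ gives $|X|=7$, a contradiction. Size $8$ gives $|X|=56$, of index $3$ in $S$; the action on the three cosets would embed the simple group $S$ in $\mathrm{Sym}(3)$, which is impossible. So $|X|\le8$ and the orbit has size at least $168/8=21$.

A Sylow $2$-subgroup of $S$, of order $8$, acting on the $2$-group $V$ fixes a nonzero vector. The orbit of this vector has size at most $21$, hence exactly $21$.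

(b) A nonzero submodule $W$ contains a whole orbit of nonzero vectors and $0$, so $|W|\ge22$; its order is a power of $2$, so $|W|\ge32$. If $|W|=32$, the $31$ nonzero vectors form a single orbit, because two orbits would need $42$ vectors. But $31\nmid168$.

(c) If $c\in S_\omega$ has order $3$, then $c-1$ is invertible on the $\omega$-summand of $V$ (or $V^*$), so that summand lies in $[V,S]$ (or $[V^*,S]$). Hence $[M,S]=M$. For the cohomology, $H^1(S,V)\cong H^1(B,Y)$ by Shapiro. If $\delta:B\to Y$ is a 1-cocycle and $u=\sum_{h\in B}\delta(h)$, then summing $\delta(gh)=\delta(g)+g\delta(h)$ over $h$ gives $u=21\,\delta(g)+gu$, and since $2Y=0$, $\delta(g)=u-gu$. So $H^1(S,V)=0$, and the same for $V^*\cong V$, hence for $M$. Finally, $S$ is simple and elements of order $3$ act nontrivially on $V$ and $V^*$, so the actions are faithful.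

(d) $B$ fixes $\infty$ and is transitive on the other seven points, with $0$ having stabilizer $C$. So as a $B$-module $V=Y\oplus\mathrm{Ind}_C^B(V_0)$. The group $C\le S_0$ acts on $V_0$ without nonzero fixed vectors, so $V_0\cong Y|_C$. By Frobenius reciprocity
$$|\mathrm{Hom}_B(V,Y)|=|\mathrm{End}_B(Y)|\cdot|\mathrm{Hom}_C(V_0,Y)|=4\cdot4=16,$$
where $\mathrm{Hom}_C(V_0,Y)\cong\mathrm{End}_C(Y)=\mathbb F_4$ as before. The same count holds for $V^*\cong V$, so $|\mathrm{Hom}_B(M,Y)|=16^{2n}=2^{8n}$. A nonzero $\theta$ has a nonzero submodule of the irreducible module $Y$ as image, so it is onto. Two such maps have the same kernel exactly when they differ by an automorphism of the $B$-module $Y$, that is, by an element of $\mathbb F_4^*$, of order $3$. $\square$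

## 7. The split extension $M\rtimes S$ has $\Lambda\ge1/8$

With $M$ in hand, the sensible first choice in the plan of Section 5 is $G^0=M\rtimes S$, $D^0=M\rtimes B$, and $E^0_K=K\rtimes B$ for the $N_n$ kernels $K\le M$ of Lemma 2(d). The subgroups $E_K^0$ have index $8\cdot4=32$ in $G^0$. For $K\ne K'$, both of index $4$ in $M$ with irreducible quotients, $K+K'=M$, so $E^0_K\cap E^0_{K'}$ has index $8\cdot16=128$: inside $D^0$ the densities are $\frac14$ and $\frac1{16}$, as for independent events. So far all is well. But $\Lambda$ is too large, for two reasons.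

*Maps through the quotient $S$.* Let $\sigma:G^0\to G^0$, $ms\mapsto s$, and put $\rho_K=\iota_K\circ\sigma$. If $\sigma(g)\in B$, then $\sigma(g)\in E^0_K$ for every $K$, so $\rho_K(g)=j(\sigma(g))=\rho_{K'}(g)$ for all $K,K'$. Hence $\rho_K$ and $\rho_{K'}$ agree on all of $D^0$, of density $\frac18$. For $K\ne K'$ they are distinct: otherwise $\iota_K(S)$ would fix the vertices $G_K$ and $G_{K'}$, hence the vertex $D^0$ between them, and the nonsolvable group $S$ would embed in the solvable group $D^0$. So $\Lambda\ge\frac18>\frac1{32}$, and agreement $\frac1{32}$ with $f$ means nothing.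

*Inner automorphisms.* Let $m\in M$ have an $S$-orbit of size $21$. The conjugacy class of $m$ in $G^0$ is this orbit, so $c_m$ fixes a subgroup of density $\frac1{21}>\frac1{32}$.

The first obstruction exists because $G^0$ contains a copy of its own quotient $S$; the second misses by a factor smaller than $2$. Both are removed by a central subgroup of order $2$. Replace $M$ by a nonabelian $2$-group $P$ with center $Z$ of order $2$ and $P/Z=M$, replace $S$ by its double cover $\hat S=SL_2(7)$, and identify $Z$ with the center of $\hat S$. Classes of noncentral elements of $P$ become twice as large as their images in $M$, giving $42>32$. The group no longer contains a copy of $S$.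

## 8. A $2$-group glued to $SL_2(7)$ along the center

Let $P=V^n\times(V^*)^n\times\mathbb F_2$ with the product
$$(v,\xi,z)(v',\xi',z')=\Big(v+v',\ \xi+\xi',\ z+z'+\sum_i\xi_i(v_i')\Big).$$
It is associative because the added term is bilinear. The commutator $[x,y]=xyx^{-1}y^{-1}$ of two elements is $\big(0,0,\sum_i\xi_i(v_i')-\sum_i\xi_i'(v_i)\big)$, and this is a nondegenerate bilinear form on the pair of images in $V^n\oplus(V^*)^n=M$. Hence $Z(P)=[P,P]=\{(0,0,*)\}$ has order $2$ and $P/Z(P)=M$. For $x\in P\setminus Z(P)$ the map $y\mapsto[x,y]$ is a nonzero homomorphism onto $Z(P)$, so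
$$\{[x,y]:y\in P\}=Z(P)\qquad\text{for all }x\in P\setminus Z(P).\tag{1}$$

*Example.* With $n=1$ and $\mathbb F_2$ in place of $V$, the formula gives a group of order $8$ in which $(1,1,0)^2=(0,0,1)$, so $(1,1,0)$ has order $4$, while $(1,0,0)$ and $(0,1,0)$ are involutions. This is the dihedral group. Its noncentral classes are the cosets of the center, of size $2$, although their images in the abelian quotient are single points: this is the doubling.

$S$ acts on $P$ by $s(v,\xi,z)=(sv,s\xi,z)$, because $(s\xi)(sv)=\xi(v)$. Let $\hat S$ act via $S$, and put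
$$G=G_n=(P\rtimes\hat S)\big/\big\langle(0,0,1)\cdot(-1)\big\rangle .$$
The element $-1\in\hat S$ acts trivially on $P$ and is central in $\hat S$, and $(0,0,1)$ is central in $P$ and fixed by $\hat S$; so the element factored out is central of order $2$. It lies neither in $P$ nor in $\hat S$, so both embed in $G$, and there $P\cap\hat S=Z:=Z(P)=Z(\hat S)$, which is central in $G$. Therefore:

* $|G|=2^{32n+1}\cdot336/2=336\cdot2^{32n}$;
* $G/P\cong\hat S/Z=S$; let $\pi:G\to S$ be the projection;
* $G/Z\cong M\rtimes S$, with complement $\hat S/Z$ to $M=P/Z$;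
* $G$ acts by conjugation on $M=P/Z$, and $P$ acts trivially, so the action is through $\pi$.

For every subgroup $X\le G$ we have $|X|=|X\cap P|\,|\pi(X)|$, hence
$$[G:X]=[P:X\cap P]\,[S:\pi(X)].\tag{2}$$

$G$ is perfect: $\hat S$ is perfect, so $G'\ge\hat S\ge Z$; since $[M,S]=M$, also $G'\ge P$; so $G'\geq P\hat S=G$. Its composition factors are of order $2$, together with $S$ once. Let $D=\pi^{-1}(B)$, a group of index $8$ in $G$. It is solvable, being an extension of the $2$-group $P$ by $B$. A homomorphic image of $G$ is perfect, and a perfect solvable group is trivial, so *every homomorphism $G\to D$ is trivial*.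

**Lemma 3.** Every homomorphism $e:G\to G$ is trivial or an automorphism.

*Proof.*

**Step 1. Every normal subgroup $R\ne1$ of $G$ contains $Z$.** This tells us what a noninjective map must kill. If $R\cap P\ne1$, it is a nontrivial normal subgroup of the $2$-group $P$, so it meets $Z(P)=Z$ nontrivially, and $|Z|=2$ gives $Z\le R$. If $R\cap P=1$, then $[R,P]\le R\cap P=1$. An element centralizing $P$ acts trivially on $M$, so by faithfulness of $S$ on $M$ it lies in $P$, hence in $Z(P)=Z$. So $R\le Z\le P$ and $R=R\cap P=1$, a contradiction.

**Step 2. $G$ has no subgroup $S'\cong S$.** This is the repair of the first obstruction in Section 7. Suppose $S'$ exists. $S'\cap P$ is a normal $2$-subgroup of the simple group $S'$, so it is trivial; then $|\pi(S')|=168$ and $\pi(S')=S$. Also $S'Z\cap P=(S'\cap P)Z=Z$, so $S'Z/Z$ is a complement to $M$ in $M\rtimes S$. Complements are conjugate because $H^1(S,M)=0$: a complement has the form $\{\delta(s)s:s\in S\}$ with $\delta$ a 1-cocycle, and if $\delta(s)=m-sm$, then $\delta(s)s=msm^{-1}$ in $M\rtimes S$. So after conjugation in $G$ we have $S'Z/Z=\hat S/Z$, that is,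 $S'Z=\hat S$. Since $S'\cap Z=1$, $S'$ has index $2$ in the perfect group $\hat S$, which is impossible.

**Step 3. Conclusion.** We show that a noninjective $e$ is trivial; an injective $e$ is an automorphism since $G$ is finite. If $e$ is not injective, $Z\le\ker e$ by Step 1, and $e$ induces $\bar e:M\rtimes S\to G$. On the simple group $S$ the map $\bar e$ is injective or trivial, and by Step 2 it is trivial. So $\ker\bar e$ is a normal subgroup containing $S$; hence it contains $[M,S]=M$, and $\bar e$ is trivial. $\square$

## 9. Automorphisms of $G$ fix at most $1/42$ of it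

**Lemma 4.** Let $n\ge6$ and $1\ne e\in\mathrm{Aut}(G)$. Then $\mu(\mathrm{Fix}(e))\le1/42$. Equality holds for some inner automorphism $c_x$, $x\in P$.

*Proof.* **Step 1. Set-up.** We reduce $e$ to its actions on $M$ and $S$. Since $G/P\cong S$ is nonabelian simple, $P$ is the largest normal $2$-subgroup of $G$, so $P$ and $Z=Z(P)$ are characteristic. Thus $e$ induces $A\in\mathrm{Aut}(M)$ and $\alpha\in\mathrm{Aut}(S)$ with $A(sm)=\alpha(s)A(m)$. Let $Q=\mathrm{Fix}(e)$ and $F=\ker(A-1)\le M$. The image of $Q\cap P$ in $M$ lies in $F$, so $[P:Q\cap P]\ge[M:F]$, and by (2)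
$$\mu(Q)\le\frac1{[M:F]}.\tag{3}$$

**Step 2. The case $\alpha\ne1$.** Here $F$ is small because $A$ is far from commuting with $S$. Choose $s$ with $\alpha(s)\ne s$. If $m\in F\cap s^{-1}F$, then $m$ and $sm$ are fixed by $A$, so $sm=A(sm)=\alpha(s)A(m)=\alpha(s)m$; hence $m$ is fixed by $s'=s^{-1}\alpha(s)\ne1$. By faithfulness, $s'$ acts nontrivially on each of the $2n$ summands $V$, $V^*$ of $M$, and its fixed space has index at least $2$ in each. So
$$[M:F]^2\ge[M:F\cap s^{-1}F]\ge[M:C_M(s')]\ge2^{2n},$$
and $\mu(Q)\le2^{-n}\le1/64$ by (3). This is the place where $n\ge6$ is used.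

**Step 3. The case $\alpha=1$, $A\ne1$.** Here the submodule structure of $M$ bounds $F$. $A$ commutes with $S$, so $M/F\cong(A-1)M$ is a nonzero submodule of $M$, of order at least $64$ by Lemma 2(b). So $\mu(Q)\le1/64$.

**Step 4. The case $\alpha=1$, $A=1$.** We show that $e$ is conjugation by an element of $P$ and count a conjugacy class. Since $\alpha=1$, $e(g)g^{-1}\in P$; put $\delta(g)=e(g)g^{-1}Z\in P/Z=M$. From
$$e(gh)(gh)^{-1}=e(g)g^{-1}\cdot g\big(e(h)h^{-1}\big)g^{-1}$$
we get $\delta(gh)=\delta(g)+\pi(g)\delta(h)$. As $A=1$, $\delta$ vanishes on $P$, so $\delta(gp)=\delta(g)$ for $p\in P$, and $\delta$ is a 1-cocycle of $G/P=S$ with values in $M$. Since $H^1(S,M)=0$, there is $m\in M$ with $\delta(g)=m-\pi(g)m$. Let $x\in P$ lift $m$. The element $xgx^{-1}g^{-1}=x\cdot(gx^{-1}g^{-1})$ has image $m-\pi(g)m$ in $M$, so $e(g)g^{-1}\in xgx^{-1}g^{-1}Z$, that is, $e(g)=\eta(g)\,xgx^{-1}$ with $\eta(g)\in Z$. Because $e$ and $c_x$ are homomorphisms and $Z$ is central, $\eta:G\to Z$ is a homomorphism, and it is trivial since $G$ is perfect. So $e=c_x$, and $x\notin Z$ because $e\ne1$. Hence $m\ne0$ and $\mu(Q)=\mu(C_G(x))=1/|x^G|$.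

The class $x^G$ lies in $P$, and its image in $M$ is the orbit $Sm$. For $y\in x^G$ we have $y\in P\setminus Z$, and by (1) the conjugates $pyp^{-1}=[p,y]y$ with $p\in P$ fill the coset $Zy$; so $x^G$ is a union of $Z$-cosets. Therefore $|x^G|=2|Sm|\ge42$ by Lemma 2(a). Conversely, if $|Sm|=21$ and $x$ lifts $m$, the same count gives $|x^G|=42$, so $\mu(\mathrm{Fix}(c_x))=1/42$. $\square$

## 10. The subgroups $E_K$ of index 32

Let $\mathcal K$ be the set of kernels $K\le P$ of nonzero $B$-equivariant homomorphisms $\theta:P\to Y$. Since $Y$ is abelian and $[P,P]=Z$, each $\theta$ factors through $M$, so by Lemma 2(d) each $\theta$ is onto and $|\mathcal K|=N_n=(2^{8n}-1)/3$.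

Each $K\in\mathcal K$ contains $Z$, and $K/Z$ is a $B$-submodule of $M$; since $D$ acts on $M$ through $\pi(D)=B$, $K$ is normal in $D$. Let $\hat B\le\hat S$ be the preimage of $B$, so $D=P\hat B$, and put
$$E_K=K\hat B\le D.$$
Then $E_K\cap P=K(\hat B\cap P)=KZ=K$ and $\pi(E_K)=B$, so by (2) $[G:E_K]=4\cdot8=32$. Modulo $K$, the group $D/K$ is the product of the normal subgroup $P/K\cong Y$ and $E_K/K\cong\hat B/Z=B$, which meet trivially, and $B$ acts on $P/K$ as on $Y$. So $D/K\cong Y\rtimes B$, of order $84$, with $E_K/K=B$.

**Lemma 5.**
(a) If $d\in D\setminus E_K$, then $\mu(E_K\cap dE_Kd^{-1})=1/96$.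
(b) If $K\ne K'$ and $d\in D$, then $\mu(E_K\cap dE_{K'}d^{-1})\le1/128$.

*Proof.* (a) Both subgroups contain $K$, since $K$ is normal in $D$. In $Y\rtimes B$ write the image of $d$ as $yb$ with $b\in B$ and $y\in Y$; $y\ne0$ because $d\notin E_K$. The intersection corresponds to $B\cap yBy^{-1}$. For $b'\in B$, $y^{-1}b'y=b'\cdot(b'^{-1}y^{-1}b'\,y)$ has its second factor in $Y$, so it lies in $B$ exactly when that factor is trivial, that is, when $b'$ fixes $y$. Thus $B\cap yBy^{-1}=\mathrm{Stab}_B(y)=U$, because $U$ acts trivially on $Y$ and elements of order $3$ fix no nonzero vector. Its index in $Y\rtimes B$ is $84/7=12$, and $[G:D]=8$, so the index in $G$ is $96$.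

(b) Since $K,K'$ are normal in $D$, the intersection meets $P$ in $K\cap K'$. As $K\ne K'$ have the same order, $K'\not\le K$, so $KK'/K$ is a nonzero submodule of the irreducible $B$-module $P/K$. Hence $KK'=P$ and $[P:K\cap K']=[P:K][KK':K']=16$. The image under $\pi$ lies in $B$, so by (2) the index is at least $16\cdot8=128$. $\square$

The twist by $\chi$ is what makes (a) work. If $B$ acted trivially on $P/K$, then $E_K$ would be normal in $D$, and the first item at the end of Section 5 would force $\Lambda\ge\mu(E_K)$.

## 11. The list at distance $31/32$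

Form the amalgam of Section 5 from these data: $H=H_n$ is the free product of $D$ and copies $G_K$ of $G$ ($K\in\mathcal K$), amalgamated along the $E_K$, with embeddings $j$ and $\iota_K$ and tree $\mathcal T$.

**Proof of Theorem A.** Let $n\ge6$.

**Step 1. All homomorphisms $G\to H$.** We list them, so that $\Lambda$ can be computed from Lemma 1. Let $\varphi:G\to H$. The finite group $\varphi(G)$ fixes a vertex of $\mathcal T$, so it lies in a conjugate of $D$ or of some $G_K$. In the first case $\varphi$ is trivial, since every homomorphism $G\to D$ is. In the second, $\varphi(G)\le hG_Kh^{-1}$, so $\varphi=c_h\circ\iota_K\circ e$ for some homomorphism $e:G\to G$. By Lemma 3, $\varphi$ is trivial or $e\in\mathrm{Aut}(G)$; in the latter case $\varphi$ is injective and $\varphi(G)=hG_Kh^{-1}$ is the full stabilizer of the vertex $hG_K$.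

**Step 2. $\Lambda\le1/42$.** We bound every equalizer. Let $\varphi_1\ne\varphi_2$ be homomorphisms $G\to H$ and $E=\mathrm{Eq}(\varphi_1,\varphi_2)$.

If one of them is trivial, the other is injective, and $\mu(E)=1/|G|<1/42$.

Otherwise $\varphi_i(G)=\mathrm{Stab}(x_i)$, where $x_i$ is a vertex of some type $K_i\in\mathcal K$. If $x_1=x_2$, then $\varphi_1(G)=\varphi_2(G)$, the map $\varphi_1^{-1}\varphi_2$ is a nontrivial automorphism of $G$, and $E=\mathrm{Fix}(\varphi_1^{-1}\varphi_2)$. So $\mu(E)\le1/42$ by Lemma 4.

If $x_1\ne x_2$, then $\varphi_1(E)=\varphi_2(E)$ fixes both $x_1$ and $x_2$, hence the path between them. Neighbors of $x_1$ have type $D$ and $x_2$ does not, so this path begins $x_1,w,x'$ with $w$ of type $D$ and $x'\ne x_1$. Thus $\varphi_1(E)$ fixes two distinct edges at $w$. Conjugating in $H$, we may take $w$ to be the vertex $D$; the two edges are $dE_K\ne d'E_{K'}$ with $d,d'\in D$, and their stabilizers are $dE_Kd^{-1}$ and $d'E_{K'}d'^{-1}$. Conjugating by $d^{-1}$, we see that $|\varphi_1(E)|\le|E_K\cap d''E_{K'}d''^{-1}|$ with $d''=d^{-1}d'\in D$, where $K\ne K'$, or $K=K'$ and $d''\notin E_K$.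 By Lemma 5, and since $\varphi_1$ is injective, $|E|=|\varphi_1(E)|\le|G|/96$.

**Step 3. $\Lambda=1/42$.** We need the exact minimum distance. By Lemma 4 there is $x\in P$ with $\mu(C_G(x))=1/42$. The homomorphisms $\iota_K$ and $\iota_K\circ c_x$ are distinct with equalizer $C_G(x)$. So $\Lambda=1/42$ and $\mathrm{mindist}=41/42$.

**Step 4. The received word.** Now we exhibit the long list. Let $f=f_n$ be $j$ on $D$ and $1$ off $D$. For each $K\in\mathcal K$, $f$ and $\iota_K$ agree on $E_K$, of density $\frac1{32}$, so
$$\mathrm{dist}(f,\iota_K)\le\frac{31}{32}=\frac{41}{42}-\frac{5}{672},$$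
where $\frac{41}{42}-\frac{31}{32}=\frac{1312-1302}{1344}=\frac5{672}$. The codewords $\iota_K$ are pairwise distinct: if $\iota_K=\iota_{K'}$ with $K\ne K'$, the common image would fix the vertices $G_K$ and $G_{K'}$, hence both edges $E_K$ and $E_{K'}$ at the vertex $D$, and a group of order $|G|$ would lie in $E_K\cap E_{K'}$, contradicting Lemma 5(b). So at least $|\mathcal K|=N_n=(2^{8n}-1)/3$ codewords lie within $\mathrm{mindist}-\frac5{672}$ of $f$, and in particular within $\mathrm{mindist}-\frac1{200}$, because $\frac1{200}<\frac5{672}$. Since $|G_n|/336=2^{32n}$, $N_n=\frac13\big((|G_n|/336)^{1/4}-1\big)$.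

Finally, $N_n\to\infty$ while $\varepsilon=\frac1{200}$ is fixed, so no constants $C,c$, and indeed no function of $\varepsilon$ alone, can bound the list sizes. The groups $G_n$ are perfect, with $PSL_2(7)$ as their only nonabelian composition factor, occurring once. $\blacksquare$

The codomains $H_n$ are infinite amalgams of finitely many finite groups, which the definition of universally CombEcon allows. Nothing is claimed here about the variant in which $H$ is required to be finite.
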